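# Amalgamating with some countable models of set theory and not with others

## Two Cohen reals that together reveal the height

Fix a countable transitive model $M$ of ZFC, and let $\alpha=M\cap\mathrm{Ord}$ be its height. Since $M$ is countable, $\alpha$ is a countable ordinal, so there is a well-order $\triangleleft$ of $\omega$ of order type $\alpha$. Fix an arithmetical pairing bijection $\langle i,j\rangle$ from $\omega\times\omega$ to $\omega$, and let $z\in 2^\omega$ be the real with $z(\langle i,j\rangle)=1$ exactly when $i\triangleleft j$. We say that $z$ codes $\alpha$. The real $z$ is poison for models of height $\alpha$: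

$$\text{no transitive model } W \text{ of ZFC of height } \alpha \text{ contains } z. \tag{1}$$

Indeed, suppose $z\in W$. Then $\triangleleft\in W$, and $W$ sees that it is a well-order, because every nonempty subset of $\omega$, in particular every one in $W$, has a $\triangleleft$-least element. ZFC proves that every well-order is isomorphic to an ordinal, so $W$ contains an ordinal $\beta$ and an isomorphism from $(\omega,\triangleleft)$ to $\beta$. This is a true isomorphism, and a well-order is isomorphic to only one ordinal, so $\beta=\alpha$. But $\alpha\notin W$, since $W\cap\mathrm{Ord}=\alpha$.

We now split $z$ between two reals $c$ and $d$, each of which is Cohen generic over $M$. Cohen conditions are finite binary strings, and longer strings are stronger. Let $D_0,D_1,\dots$ list the dense sets of Cohen forcing that lie in $M$. We build $c$ and $d$ in rounds; after each round the two strings have equal length.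

Here is a possible round $0$. Suppose $z(0)=1$, and suppose that we find $0110\in D_0$. We let $c$ begin with $0110$, then write the bit $z(0)=1$. In $d$ we write zeros and then a $1$ at the place where $c$ carries the bit $z(0)$:
$$c:\ 0110\,1,\qquad d:\ 0000\,1 .$$
Next $d$ must meet $D_0$. Suppose that $00001\,101\in D_0$. Then $c$ waits with zeros, and after that writes a $1$, opposite a $0$ in $d$:
$$c:\ 0110\,1\,000\,1,\qquad d:\ 0000\,1\,101\,0 .$$
Someone who holds both reals can read this. The first $1$ in $d$ is at place $4$, and $c(4)=1=z(0)$. The next $1$ in $c$ after place $4$ is at place $8$, so the round ends there and the next one starts at place $9$.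

In general, let $c_t,d_t$ have length $\ell_t$. Extend $c_t$ to $c'\in D_t$, of length $m_t\ge \ell_t$. Append $z(t)$ to $c'$, and append $0^{m_t-\ell_t}1$ to $d_t$. Extend the latter string to some $d''\in D_t$, of length $k_t\ge m_t+1$. Finally append $0^{k_t-m_t-1}1$ to the current $c$-string and $0$ to $d''$. Both now have length $\ell_{t+1}=k_t+1$. In the limit $c$ and $d$ meet every $D_t$, so both are Cohen over $M$. From $c$ and $d$ together we compute, starting with $\ell_0=0$: $m_t$ is the least $m\ge\ell_t$ with $d(m)=1$; then $z(t)=c(m_t)$; then $k_t$ is the least $k>m_t$ with $c(k)=1$; and $\ell_{t+1}=k_t+1$.

So $M[c]$ and $M[d]$ are countable transitive models of ZFC of height $\alpha$, but no transitive model of ZFC of height $\alpha$ includes both: it would contain $z$, against (1). On the other hand $M[d]$ and $M$ both lie inside $M[d]$. Thus $M[d]$ fits together with $M$ and does not fit together with $M[c]$.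

In this example we chose $c$ and $d$ together, and each one marks the places where the other is to be read. What if $M[c]$ is handed to us, already finished, perhaps together with several other models, none of them of our making?

## Separating a finite set $P$ from a finite set $N$

**Definition.** The height of a transitive model $M$ of ZFC is $M\cap\mathrm{Ord}$. Two transitive models $M,M'$ of ZFC of the same height $\alpha$ amalgamate if there is a transitive model $W$ of ZFC of height $\alpha$ with $M\cup M'\subseteq W$.

For example, $M$ and $M[d]$ above amalgamate (take $W=M[d]$), and $M[c]$ and $M[d]$ do not.

The following question is taken from Miha E. Habič, Joel David Hamkins, Lukas Daniel Klausner, Jonathan Verner and Kameryn J. Williams, "Set-Theoretic Blockchains", arXiv:1808.01509 (2018). Let $P$ and $N$ be finite sets of countable transitive models of the same height, $P$ nonempty, and suppose that no model in $N$ is a subset of a model in $P$. Is there a model of that height that amalgamates with each model in $P$ and with no model in $N$? The answer is yes, always.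

**Theorem 1.** Let $P\neq\emptyset$ and $N$ be finite sets of countable transitive models of ZFC of height $\alpha$, with no $n\in N$ a subset of any $p\in P$. Then there is a countable transitive model $K$ of ZFC of height $\alpha$ that amalgamates with every $p\in P$ and with no $n\in N$.

Consider some small cases. If $N=\emptyset$, take $K=L_\alpha$: for any $p\in P$ we have $L_\alpha=L^p$, so $L_\alpha$ is a model of ZFC and $L_\alpha\subseteq p$. If $P=\{M\}$ and $N=\{M[c]\}$ with the $c$ built above, $K=M[d]$ works. For the same $P$ and $N$, the choice $K=M$ does not work, since $M\subseteq M[c]$. So $K$ must in general contain something new, and this new thing must react badly with each $n\in N$ and with no $p\in P$.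

The hypotheses of the theorem are exactly right.

**Proposition 2.** For finite sets $P\ne\emptyset$ and $N$ of countable transitive models of ZFC of height $\alpha$, a model $K$ as in Theorem 1 exists if and only if no $n\in N$ is a subset of a $p\in P$. Moreover, the condition $P\neq\emptyset$ cannot be dropped from Theorem 1.

*Proof.* The "if" direction is Theorem 1. For the other direction, suppose $n\subseteq p$ and $K$ amalgamates with $p$, say $p\cup K\subseteq W$. Then $n\cup K\subseteq W$, so $K$ amalgamates with $n$. For the last sentence, let $P=\emptyset$ and let $N=\{L_\alpha\}$, where $\alpha$ is the height of some countable transitive model of ZFC. No $n\in N$ is a subset of a member of $P$, but every transitive model $K$ of ZFC of height $\alpha$ includes $L_\alpha$, and so amalgamates with it via $W=K$. $\square$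

From now on $\alpha$ is the common height; since $P\ne\emptyset$ consists of countable models, $\alpha$ is countable, and $z$ is a fixed real coding $\alpha$. We use the following textbook facts.

1. Let $M$ be a countable transitive model of ZFC and $Q\in M$ a poset. A filter $G\subseteq Q$ is generic over $M$ if it meets every dense $D\subseteq Q$ with $D\in M$. There are only countably many such $D$, so one can build $G$ by a descending sequence of conditions. The extension $M[G]$ is a countable transitive model of ZFC of the same height as $M$, and it is the least transitive model of ZFC that includes $M$ and contains $G$. The forcing relation is definable in $M$, and whatever holds in $M[G]$ is forced by a condition in $G$.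
2. A relation $E$ in a transitive model $p$ of ZFC that is well-founded and extensional on its field is so in the sense of $p$. Hence $p$ contains its Mostowski collapse, and the collapse is unique.
3. If $C$ is a set of ordinals in a transitive model $W$ of ZFC of height $\alpha$, then $L[C]^W=L_\alpha[C]$. This is a transitive model of ZFC of height $\alpha$ containing $C$, and it depends only on $\alpha$ and $C$, not on $W$.

## A Cohen set of strings is disturbed along every branch

Look at the case $P=\{M\}$, $N=\{n\}$ where $n$ contains a real $a\in 2^\omega$ with $a\notin M$. We want a new object $F$, generic over $M$, such that $a$ and $F$ together compute $z$. Then a model $K\ni F$ with $K\subseteq M[F]$ will amalgamate with $M$ and not with $n$. The real $a$ is given, so we cannot put marks in it. It can still serve as a marker in another way, since it is a branch through the tree $2^{<\omega}$ of finite binary strings.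

**Definition.** For $s\in2^{<\omega}$ and $x\in2^\omega$, we say that $s$ lies on $x$ if $s$ is an initial segment of $x$.

For example, the strings on $x=000\cdots$ are the empty string, $0$, $00$, and so on; the empty string lies on every real.

So let $F\subseteq2^{<\omega}$ be a set of strings, and let the decoder who holds $a$ and $F$ list the numbers $n$ with $a\upharpoonright n\in F$ in increasing order, $n_0<n_1<\cdots$, and read the parities of the $n_k$. The target is that from some point on these parities are $z(0),z(1),z(2),\dots$. The first attempt is to let $F$ be Cohen generic: conditions are finite partial functions from $2^{<\omega}$ to $2$ that decide membership in $F$. Alternately extend the condition to meet the next dense set of $M$, and put one long string $a\upharpoonright n$ of the right parity into $F$.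

This breaks at the step where a dense set is met: the extension may put strings on $a$ into $F$ that we did not choose, and the decoder cannot tell them from ours. This cannot be avoided. For each $m$, the conditions that put, for some $k\geq m$, all strings of lengths $k$, $k+1$ and $k+2$ into $F$ form a dense set in $M$. Hence for a Cohen generic $F$ and for every real $a$ whatsoever, there are infinitely many $k$ with $a\upharpoonright k,\ a\upharpoonright(k+1),\ a\upharpoonright(k+2)\in F$, and the parity sequence has infinitely many alternating triples $0,1,0$ or $1,0,1$ of consecutive entries. Now replace $z$ by the real $z'$ with $z'(2k)=z'(2k+1)=z(k)$, which carries the same information. Any three consecutive indices include a pair $2k,2k+1$, so $z'$ has no alternating triple. The target is therefore unattainable for $z'$ and a Cohen generic $F$, with any $a$.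

The dense sets of $M$ can talk about all branches at once, the branch $a\notin M$ included. The remedy is to let conditions make promises. A condition will be allowed to promise that no further string on a given branch $x\in M$ will enter $F$. This makes the offending sets no longer dense. The branch $a$ is not in $M$, so it cannot be promised, but a compactness argument will show that it can be spared all the same.

## Finite sets of strings with promises, and sparing a branch outside $M$

**Definition.** For a transitive model $M$ of ZFC, let $Q_M\in M$ be the set of pairs $(F,X)$ where $F\subseteq 2^{<\omega}$ is finite and $X\subseteq 2^\omega\cap M$ is finite. The order is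
$$(F',X')\le(F,X)\iff F\subseteq F',\ X\subseteq X',\text{ and no } s\in F'\setminus F \text{ lies on an element of } X .$$

This is a forcing in the style of Kumabe–Slaman. It is a partial order. For transitivity, let $(F'',X'')\le(F',X')\le(F,X)$ and $s\in F''\setminus F$. Either $s\in F''\setminus F'$, and $s$ lies on no element of $X'\supseteq X$, or $s\in F'\setminus F$, and $s$ lies on no element of $X$. Reflexivity and antisymmetry are clear.

As an example, let $x=000\cdots$. The condition $(\{1\},\{x\})$ may be extended by adding the string $01$, but not by adding $00$ or the empty string. The conditions $(\{0\},\emptyset)$ and $(\emptyset,\{x\})$ are incompatible: in a common extension the string $0$ would be new over $(\emptyset,\{x\})$ and would lie on $x$. Two conditions $(F,X_1)$ and $(F,X_2)$ with the same first coordinate are always compatible, via $(F,X_1\cup X_2)$. Finally, below $(\emptyset,\{x\})$ no condition contains a full level $2^k$, since a full level has a string on $x$. So the sets that ruined the Cohen attempt are not dense here.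

The next lemma says that a single dense set of $M$ can be met while sparing any finite set $B$ of branches, in $M$ or not.

**Lemma 3.** Let $M$ be a transitive model of ZFC, let $(F,X)\in Q_M$, let $D\in M$ be dense in $Q_M$, and let $B\subseteq2^\omega$ be finite (its elements need not be in $M$). Then there is $(F',X')\in D$ with $(F',X')\le(F,X)$ such that no $s\in F'\setminus F$ lies on an element of $B$.

Before the proof, here is the plan for $B=\{b\}$. Suppose that every way of entering $D$ below $(F,X)$ adds a string on $b$. Then each finite piece of $b$ satisfies a condition that $M$ can express, namely that it is hit by every way short enough to be judged. The finite strings satisfying that condition form a tree in $M$ that is infinite because of $b$. Hence $M$ has its own branch $y$, hit by every way of entering $D$. But $M$ can promise $y$, which is a contradiction. With several branches in $B$, the branch that is hit may depend on the way into $D$, so the tree must consist of tuples.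

*Proof.* If $B=\emptyset$, the claim is the density of $D$. Let $B=\{b_1,\dots,b_l\}$ with $l\ge1$.

**Step 1: a tree in $M$.** The purpose is to express inside $M$ what it would mean for the lemma to fail. In $M$ let
$$\mathcal F=\{F' : \text{there is } X' \text{ with } (F',X')\in D \text{ and } (F',X')\le(F,X)\}.$$
Let $T$ be the set of all tuples $(u_1,\dots,u_l)\in(2^k)^l$, $k<\omega$, such that for every $F'\in\mathcal F$ all of whose elements have length at most $k$, some $s\in F'\setminus F$ is an initial segment of some $u_i$. Then $T\in M$. It is closed under restriction. Indeed, let $(u_1,\dots,u_l)\in T$ be at level $k$, let $k'<k$, and let $F'\in\mathcal F$ have all elements of length at most $k'$. These lengths are also at most $k$, so some $s\in F'\setminus F$ is an initial segment of some $u_i$; since $|s|\le k'$, it is an initial segment of $u_i\upharpoonright k'$. So $T$, ordered by extension in all coordinates, is a tree, and it is finitely branching because there are only finitely many tuples at each level.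

**Step 2: if the lemma fails, $T$ is infinite.** Suppose the lemma fails. Then for every $F'\in\mathcal F$ some $s\in F'\setminus F$ lies on some $b_i$. If all elements of $F'$ have length at most $k$, then this $s$ is an initial segment of $b_i\upharpoonright k$. Hence $(b_1\upharpoonright k,\dots,b_l\upharpoonright k)\in T$ for every $k$, and $T$ is infinite.

**Step 3: a contradiction from a branch in $M$.** By König's lemma, applied in $M$, there are $y_1,\dots,y_l\in2^\omega\cap M$ with $(y_1\upharpoonright k,\dots,y_l\upharpoonright k)\in T$ for all $k$. Now $(F,X\cup\{y_1,\dots,y_l\})$ is a condition in $Q_M$, and by density it has an extension $(F',X')\in D$. It also extends $(F,X)$, so $F'\in\mathcal F$; and no $s\in F'\setminus F$ lies on any $y_i$. Take $k$ at least as large as all lengths of elements of $F'$. Since $(y_1\upharpoonright k,\dots,y_l\upharpoonright k)\in T$, some $s\in F'\setminus F$ is an initial segment of some $y_i\upharpoonright k$, so it lies on $y_i$. This is a contradiction. $\square$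

To see the tree once, let $l=1$, start from $(\emptyset,\emptyset)$, and let $D$ be the set of conditions whose first coordinate has a string of length at least $1$. This $D$ is dense: given $(F,X)$, add a string of length $k\ge1$ that lies on no element of $X$, where $2^k>|X|$. The tree $T$ contains the empty string, because no member of $\mathcal F$ consists of strings of length $0$. It contains no string $u$ of length $1$, since both $\{0\}$ and $\{1\}$ are in $\mathcal F$ and $u$ would need both as initial segments. So $T$ is finite and has no infinite branch.

## One set $F$, generic over many models, with $z$ written along each $a_j$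

In Lemma 3 it does not matter whether the spared branches belong to $M$. The assumption $a\notin M$ enters when we write strings on $a$ on purpose. A promise concerns finitely many $x\in M$, and since $a\neq x$, long initial segments of $a$ do not lie on $x$. We can therefore always keep writing on $a$ without breaking a promise. For $a\in M$ this would be impossible: the conditions $(F,X)$ with $a\in X$ form a dense set in $M$, so a generic $F$ contains only finitely many strings on $a$.

**Lemma 4.** Let $(M_i)_{i\in I}$ be a nonempty countable family of countable transitive models of ZFC, let $J$ be an initial segment of $\omega$ (possibly empty, possibly all of $\omega$), let $(a_j)_{j\in J}$ be distinct elements of $2^\omega$, none in $\bigcup_{i\in I}M_i$, and let $z\in2^\omega$. Then there is $F\subseteq2^{<\omega}$ such that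

1. for each $i\in I$ there is a $Q_{M_i}$-generic filter $G_i$ over $M_i$ with $F=\bigcup\{F':(F',X')\in G_i\}\in M_i[G_i]$;
2. for each $j\in J$ the set $\{n:a_j\upharpoonright n\in F\}$ is infinite, and if $n_0<n_1<\cdots$ enumerates it, there is $e_j<\omega$ with $n_{e_j+k}\equiv z(k)\pmod 2$ for all $k$.

*Proof.* Let $(i_t,D_t)_{t<\omega}$ enumerate all pairs $(i,D)$ with $i\in I$ and $D\in M_i$ dense in $Q_{M_i}$. Such pairs exist because $I\neq\emptyset$, and there are only countably many because $I$ and all $M_i$ are countable. (A list with repetitions is fine.)

We construct finite sets $F_t\subseteq2^{<\omega}$ and, for each $i\in I$, finite sets $X_t^i\subseteq 2^\omega\cap M_i$, such that for each $t$ only finitely many of the $X_t^i$ are nonempty. All models share the set $F_t$, while each model has its own promises. Start with $F_0=\emptyset$ and all $X_0^i=\emptyset$. At stage $t$ we do two things.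

**Step 1: meet $D_t$ without touching anything else.** The aim is to enter $D_t$ while respecting the promises made for all models and leaving alone all branches $a_j$ that have already been activated. Apply Lemma 3 to $M_{i_t}$, the condition $(F_t,X_t^{i_t})$, the set $D_t$ and the finite set
$$B=\bigcup_{i\in I}X_t^i\ \cup\ \{a_j:j\in J,\ j\le t\}.$$
We obtain $(F',X')\in D_t$ with $(F',X')\le(F_t,X_t^{i_t})$ such that no $s\in F'\setminus F_t$ lies on an element of $B$. Put $X_{t+1}^{i_t}=X'$ and $X_{t+1}^i=X_t^i$ for $i\ne i_t$.

**Step 2: write one bit along each active branch.** For each $j\in J$ with $j\le t$, in increasing order, choose $n$ such that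

- $n$ is larger than the length of every element of $F'$ and of every string already added in this step,
- $n\equiv z(t-j)\pmod2$,
- $a_j\upharpoonright n$ lies on no element of $\bigcup_iX_{t+1}^i$ and on no $a_{j'}$ with $j'\in J$, $j'\le t$, $j'\ne j$.

All sufficiently large $n$ of the right parity will do. The set $\bigcup_iX^i_{t+1}$ is a finite subset of $\bigcup_iM_i$ and $a_j\notin\bigcup_iM_i$, so $a_j$ differs from each of its elements; and $a_j$ differs from the finitely many $a_{j'}$. Put $s_j^t=a_j\upharpoonright n$. Let
$$F_{t+1}=F'\cup\{s_j^t:j\in J,\ j\le t\}.$$

**Step 3: genericity.** We check clause 1. A string in $F_{t+1}\setminus F_t$ either is in $F'\setminus F_t$, and lies on no element of any $X_t^i$ by the choice of $B$; or it is some $s_j^t$, and lies on no element of any $X_{t+1}^i\supseteq X_t^i$. So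
$$(F_{t+1},X_{t+1}^i)\le(F_t,X_t^i)\ \text{ in } Q_{M_i}, \text{ for every } i\in I. \tag{2}$$
Also $(F_{t+1},X_{t+1}^{i_t})\le(F',X')\in D_t$, because the strings $s^t_j$ lie on no element of $X_{t+1}^{i_t}=X'$. Let
$$F=\bigcup_tF_t,\qquad G_i=\{q\in Q_{M_i}:(F_t,X_t^i)\le q\text{ for some }t\}.$$
By (2) the conditions $(F_t,X_t^i)$ form a descending sequence, so $G_i$ is a filter. If $D\in M_i$ is dense, then $(i,D)=(i_t,D_t)$ for some $t$, and the element $(F',X')$ of $D$ found at stage $t$ is in $G_i$. So $G_i$ is generic over $M_i$. Each $(F_t,X_t^i)$ is in $G_i$, so every element of $F$ occurs in the first coordinate of a member of $G_i$; conversely, if $(F_t,X_t^i)\le(F',X')$ then $F'\subseteq F_t\subseteq F$. Hence $F=\bigcup\{F':(F',X')\in G_i\}$, and so $F\in M_i[G_i]$.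

**Step 4: the parities.** We check clause 2. Fix $j\in J$ and let $e_j=|\{n:a_j\upharpoonright n\in F_j\}|$, the number of strings on $a_j$ that got in before $a_j$ was activated. This is finite, since $F_j$ is finite. At each stage $t\ge j$, Step 1 adds no string on $a_j$, since $a_j\in B$. Step 2 adds exactly one string on $a_j$, namely $s_j^t$, because $s_{j'}^t$ for $j'\neq j$ was chosen off $a_j$. Moreover $s_j^t$ is longer than all elements of $F'\supseteq F_t$. So in the increasing enumeration the first $e_j$ terms come from $F_j$, and after them come the lengths of $s_j^j,s_j^{j+1},s_j^{j+2},\dots$ in this order. Hence $n_{e_j+k}=|s_j^{j+k}|\equiv z(k)\pmod 2$. $\square$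

If each $n\in N$ contained a real outside $\bigcup P$, we could now finish. In general it need not. Let $M$ be a countable transitive model and let $G$ be generic over $M$ for the $\sigma$-closed forcing that adds a subset of $\omega_1^M$ with countable conditions. Then $n=M[G]$ is not a subset of $p=M$, but it has the same reals as $M$. We must therefore first turn higher objects into reals.

## Sets of ordinals in $n$ outside every $p$, and a collapse that keeps them out

The next lemma replaces the arbitrary witnesses of $n\not\subseteq p$ by one set of ordinals that works for all $p\in P$ at once.

**Lemma 5.** Let $P\neq\emptyset$ be a finite set of transitive models of ZFC of height $\alpha$, and let $n$ be a transitive model of ZFC of height $\alpha$ that is not a subset of any $p\in P$. Then there is a set of ordinals $A\in n$ with $A\notin p$ for all $p\in P$.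

*Proof.*

**Step 1: one $p$ at a time.** We code a missing set by a set of ordinals. Let $p\in P$ and choose $x\in n\setminus p$. Then $x\ne\emptyset$, since $\emptyset\in p$. By the axiom of choice in $n$ there are an ordinal $\lambda$ and a relation $E$ on $\lambda$, both in $n$, with $(\lambda,E)\cong(\mathrm{trcl}(\{x\}),\in)$. The field of $E$ is all of $\lambda$: an element $y\ne x$ of $\mathrm{trcl}(\{x\})$ is a member of some element of $\mathrm{trcl}(\{x\})$, and $x$ itself has a member, which is in $\mathrm{trcl}(\{x\})$. Hence $E$ alone determines the structure $(\lambda,E)$. Let $\Gamma$ be Gödel's pairing function for ordinals, which is absolute for transitive models of ZFC, and let $A_p=\{\Gamma(\xi,\eta):\xi\mathrel{E}\eta\}\in n$.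

Suppose $A_p\in p$. Then $p$ decodes $E$. The relation $E$ is well-founded and extensional on its field $\lambda$, so $p$ contains its Mostowski collapse, which by uniqueness is $\mathrm{trcl}(\{x\})$. Since $p$ is transitive, $x\in p$, a contradiction. So $A_p\in n\setminus p$.

**Step 2: all $p$ together.** Let $P=\{p_0,\dots,p_{l-1}\}$ and put
$$A=\{l\cdot\xi+i:\ i<l,\ \xi\in A_{p_i}\}.$$
Here $l\cdot\xi$ is the ordinal product. Every ordinal has a unique representation $l\cdot\xi+i$ with $i<l$, so $A_{p_i}=\{\xi:l\cdot\xi+i\in A\}$. The set $A$ is in $n$, since it is built from finitely many elements of $n$. If some $p_i$ contained $A$, it would contain $A_{p_i}$, which it does not. $\square$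

For $n=M[c]$ and $P=\{M\}$ no coding is needed: $A=\{m:c(m)=1\}$ will do.

Now let $\mathrm{Col}(\omega,\kappa)$ be the poset of finite partial functions from $\omega$ to $\kappa$, ordered by reverse inclusion. It is the same set in every transitive model of height greater than $\kappa$. If $g:\omega\to\kappa$ is onto and $A\subseteq\kappa$, then the real $a$ with $a(m)=1$ exactly when $g(m)\in A$ carries, given $g$, the same information as $A$. To apply Lemma 4 over the models $p[g]$ we need $a\notin p[g]$, that is, $A\notin p[g]$. Genericity of $g$ and $A\notin p$ do not give this. For instance, if $\kappa=\omega$ and $A=\{m:g(m)=0\}$, then $A\in p[g]$, while $A\notin p$: for any $B\in p$ a condition can be extended at some $m$ outside its domain so that $g(m)=0$ exactly when $m\notin B$. So $g$ must be chosen with the sets $A$ in view.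

**Lemma 6.** Let $P$ be a countable nonempty set of countable transitive models of ZFC of height $\alpha$, let $\omega\le\kappa<\alpha$, and let $(A_j)_{j\in J}$ be a countable family of subsets of $\kappa$, none in $\bigcup P$. Then there is $g:\omega\to\kappa$, onto, that is $\mathrm{Col}(\omega,\kappa)$-generic over every $p\in P$ and satisfies $A_j\notin p[g]$ for all $p\in P$, $j\in J$.

*Proof.* We build a descending sequence $q_0\geq q_1\geq\cdots$ in $\mathrm{Col}(\omega,\kappa)$ and let $g=\bigcup_tq_t$. There are countably many requirements:

- for each $p\in P$ and each dense $D\in p$: some $q_t$ is in $D$;
- for each $p\in P$, each name $\tau\in p$ and each $j\in J$: $\tau^g\neq A_j$.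

The requirements of the first kind make $\{q:q\subseteq g\}$ a generic filter over each $p$. They also make $g$ total and onto $\kappa$, since the sets $\{q:m\in\mathrm{dom}(q)\}$ and $\{q:\xi\in\mathrm{ran}(q)\}$ are dense and lie in each $p$. The requirements of the second kind give $A_j\notin p[g]$. A requirement of the first kind can be met below any condition.

**Claim.** For $p$, $\tau$, $j$ as above and any condition $q$, there are $q'\le q$ and $\xi<\kappa$ such that either $q'\Vdash_p\check\xi\in\tau$ and $\xi\notin A_j$, or $q'\Vdash_p\check\xi\notin\tau$ and $\xi\in A_j$.

If the claim holds, we extend $q$ to such a $q'$. Since $g$ will be generic over $p$ with $q'\subseteq g$, the sets $\tau^g$ and $A_j$ will differ at $\xi$.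

To prove the claim, suppose it fails for $q$. If $\xi\in A_j$, then no $q'\le q$ forces $\check\xi\notin\tau$, and therefore $q\Vdash_p\check\xi\in\tau$. If $\xi\in\kappa\setminus A_j$, then no $q'\le q$ forces $\check\xi\in\tau$, in particular $q\not\Vdash_p\check\xi\in\tau$. Hence
$$A_j=\{\xi<\kappa:\ q\Vdash_p\check\xi\in\tau\},$$
and this set is in $p$ by the definability of forcing. This contradicts $A_j\notin\bigcup P$. $\square$

## The pair $(g,F)$ and the model $L_\alpha[C]$

We first combine Lemmas 4 and 6, for countable families, since the argument is the same and we shall need it again.

**Lemma 7.** Let $P\ne\emptyset$ and $N$ be countable sets of countable transitive models of ZFC of height $\alpha$, let $\omega\le\kappa<\alpha$, and for each $n\in N$ let $A_n\in n$ be a subset of $\kappa$ with $A_n\notin\bigcup P$. Then there are $g:\omega\to\kappa$, a set $F\subseteq2^{<\omega}$, and filters $G_p$ $(p\in P)$ such that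

1. $g$ is onto $\kappa$ and is $\mathrm{Col}(\omega,\kappa)$-generic over every $p\in P$;
2. for each $p\in P$, $G_p$ is $Q_{p[g]}$-generic over $p[g]$ and $F=\bigcup\{F':(F',X')\in G_p\}\in p[g][G_p]$;
3. for each $n\in N$, no transitive model of ZFC of height $\alpha$ contains $g$, $F$ and $A_n$. In particular, no transitive model of ZFC of height $\alpha$ that includes $n$ contains both $g$ and $F$.

*Proof.*

**Step 1: reals outside the models $p[g]$.** Let $g$ be given by Lemma 6 for $P$, $\kappa$ and the sets $A_n$. For $n\in N$ let $a_n\in2^\omega$ be the characteristic function of $\{m:g(m)\in A_n\}$. Since $g$ is onto, $A_n=\{g(m):a_n(m)=1\}$. So if $a_n\in p[g]$, then $A_n\in p[g]$, which is false. Hence $a_n\notin p[g]$ for all $p\in P$.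

**Step 2: the set $F$.** Here we make every $a_n$ compute $z$ with the help of a single set. The models $p[g]$, $p\in P$, are countable transitive models of ZFC of height $\alpha$. List the distinct reals among the $a_n$ as $(a_j)_{j\in J}$, where $J$ is an initial segment of $\omega$. Apply Lemma 4 to the family $(p[g])_{p\in P}$, these reals, and our fixed real $z$ coding $\alpha$. This gives $F$ and the filters $G_p$, and clause 2 holds.

**Step 3: decoding.** We check clause 3. Suppose a transitive model $W$ of ZFC of height $\alpha$ contains $g$, $F$ and $A_n$. Then $a_n\in W$, so the set $\{k:a_n\upharpoonright k\in F\}$ and its increasing enumeration are in $W$. Deleting finitely many terms at the beginning and taking parities gives $z$, by Lemma 4(2). The number of deleted terms is a natural number, so $z\in W$. This contradicts (1). The last sentence follows because $A_n\in n$. $\square$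

*Proof of Theorem 1.*

**Step 1: the sets $A_n$ and a bound.** We arrange the hypotheses of Lemma 7. By Lemma 5, each $n\in N$ has as an element a set of ordinals $A_n$ with $A_n\notin\bigcup P$. Each $A_n$ is bounded below $\alpha$, since it is a set in $n$ and $n$ has height $\alpha$. As $N$ is finite and $\alpha$ is a limit ordinal greater than $\omega$, there is $\kappa$ with $\omega\le\kappa<\alpha$ and $A_n\subseteq\kappa$ for all $n\in N$. Let $g$, $F$, $G_p$ be as in Lemma 7.

**Step 2: the model $K$.** We need one model containing $g$ and $F$ that lies inside all the extensions $p[g][G_p]$. Fix an arithmetical bijection $s\mapsto\#s$ from $2^{<\omega}$ to $\omega$, and let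
$$C=\{\Gamma(0,\Gamma(m,g(m))):m<\omega\}\cup\{\Gamma(1,\#s):s\in F\},\qquad K=L_\alpha[C].$$
From the set of ordinals $C$ any transitive model of ZFC decodes $g$ and $F$, and conversely.

**Step 3: $K$ amalgamates with each $p\in P$.** Let $W_p=p[g][G_p]$. It is a countable transitive model of ZFC of height $\alpha$ that includes $p$ and contains $g$ and $F$, hence $C$. So $K=L[C]^{W_p}$ is a transitive model of ZFC of height $\alpha$, and it is countable since $K\subseteq W_p$. As $p\cup K\subseteq W_p$, the models $p$ and $K$ amalgamate. The definition of $K$ does not mention $p$, so this is the same $K$ for all $p\in P$; and because $P\ne\emptyset$, we have shown that $K$ is a model of ZFC.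

**Step 4: $K$ amalgamates with no $n\in N$.** Suppose $W$ is a transitive model of ZFC of height $\alpha$ with $n\cup K\subseteq W$. Since $C\in K$, the sets $g$ and $F$ are in $K\subseteq W$. This contradicts Lemma 7(3). $\blacksquare$

With Proposition 2, this settles the question for finite $P$ and $N$: the answer is yes, and the hypothesis is also necessary.

## Countable families, extensions of a given $U$, and $\omega_1$ many solutions

Finiteness was used only in Lemma 5 and in finding the bound $\kappa$. If the outcome of these is assumed, countable families are allowed. We also gain control over $K$.

Two pieces of terminology. If $M$ is a transitive model of ZFC and $x$ is a set, $M[x]$ denotes the least transitive model of ZFC that includes $M$ and contains $x$, when there is one. A poset is $\sigma$-centered if it is a union of countably many pieces such that any finitely many members of one piece have a common lower bound in the poset. For example, every countable poset is $\sigma$-centered, with one-element pieces. A $\sigma$-centered poset is ccc, since an uncountable antichain would have two members in one piece.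

**Theorem 8.** Let $P\neq\emptyset$ and $N$ be countable sets of countable transitive models of ZFC of height $\alpha$ satisfying

$(*)$ there is $\kappa$ with $\omega\le\kappa<\alpha$ such that each $n\in N$ has an element $A_n\subseteq\kappa$ with $A_n\notin\bigcup P$.

Let $U$ be any transitive model of ZFC of height $\alpha$ with $U\subseteq\bigcap P$ (for example $U=L_\alpha$). Then there are models $K_\xi$ $(\xi<\omega_1)$ such that:

1. each $K_\xi=U[r_\xi]$ is a set-forcing extension of $U$ by a real $r_\xi$, and $p[r_\xi]$ is a set-forcing extension of $p$ amalgamating $K_\xi$ and $p$, for every $p\in P$;
2. $K_\xi$ amalgamates with no $n\in N$;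
3. $K_\xi$ and $K_\eta$ do not amalgamate, for $\xi\neq\eta$.

If all $A_n\subseteq\omega$, then all $K_\xi$ can moreover be taken to be $\sigma$-centered forcing extensions of $U$, hence to have the same cardinals as $U$.

For finite $P\ne\emptyset$ and $N$, condition $(*)$ is equivalent to the hypothesis of Theorem 1: Step 1 of the proof of Theorem 1 gives one direction, and $A_n\in n\setminus p$ gives $n\not\subseteq p$ for the other. The theorem makes no statement about infinite families for which $(*)$ fails.

The proof needs two facts about the generic object $F$. The first is that $F$ remembers its generic filter.

**Lemma 9.** Let $M$ be a countable transitive model of ZFC, let $G$ be $Q_M$-generic over $M$, and let $F=\bigcup\{F':(F',X')\in G\}$. Then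
$$G=H:=\{(F',X')\in Q_M:\ F'\subseteq F,\text{ and no } s\in F\setminus F'\text{ lies on an element of }X'\}.$$
Consequently $M[G]=M[F]$.

*Proof.*

**Step 1: $G\subseteq H$.** Let $(F',X')\in G$. Then $F'\subseteq F$. If $s\in F\setminus F'$, then $s\in F''$ for some $(F'',X'')\in G$. Let $(F''',X''')\in G$ be a common extension of $(F',X')$ and $(F'',X'')$. Then $s\in F'''\setminus F'$, so $s$ lies on no element of $X'$.

**Step 2: any two elements of $H$ are compatible.** Let $(F',X'),(F'',X'')\in H$. Then $(F'\cup F'',X'\cup X'')$ extends both. Indeed, $F''\setminus F'\subseteq F\setminus F'$, so no string in $F''\setminus F'$ lies on an element of $X'$, and the other case is symmetric.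

**Step 3: $H\subseteq G$.** Let $q\in H$. The set of conditions that are below $q$ or incompatible with $q$ is dense and in $M$, so it has an element $d\in G$. By Step 1, $d\in H$, and by Step 2, $d$ is compatible with $q$. Hence $d\le q$, and so $q\in G$.

**Step 4: the models agree.** The set $H$ is computed from $F$ and $Q_M\in M$. So every transitive model of ZFC that includes $M$ and contains $F$ contains $H=G$ and therefore includes $M[G]$. As $F\in M[G]$, the model $M[G]$ is the least such model. $\square$

The second fact is that $F$ is new. It will allow the recursion to treat earlier solutions as forbidden models.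

**Lemma 10.** With $M$, $G$, $F$ as in Lemma 9, $F\notin M$.

*Proof.* Let $F^*\in M$ be a subset of $2^{<\omega}$; we show $F\ne F^*$. Let $(F',X')\in Q_M$. Choose $k$ larger than the lengths of all elements of $F'$ and with $2^k>|X'|$, and a string $s$ of length $k$ lying on no element of $X'$. If $s\notin F^*$, extend to $(F'\cup\{s\},X')$; if this condition is in $G$, then $s\in F\setminus F^*$. If $s\in F^*$, extend to $(F',X'\cup\{x\})$ with $x\in 2^\omega\cap M$ extending $s$. If this condition is in $G$, then, since $s\notin F'$ and $s$ lies on $x$, Lemma 9 gives $s\notin F$, so $s\in F^*\setminus F$. Thus the conditions of these two forms, over all choices of $(F',X')$ and $s$, make up a dense set in $M$. As $G$ meets it, $F\neq F^*$. $\square$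

*Proof of Theorem 8.*

**Step 1: we may assume $U\in P$.** This makes $U$ one of the models over which we force. Since $P\ne\emptyset$ and $U\subseteq p$ for $p\in P$, the model $U$ is countable, and $A_n\notin U$ for all $n\in N$. So $(*)$ still holds, with the same $\kappa$ and $A_n$, for $P\cup\{U\}$. Also $U\subseteq\bigcap(P\cup\{U\})$. Replace $P$ by $P\cup\{U\}$.

**Step 2: one model $K$.** We produce a single solution of the required form. Let $g$, $F$, $G_p$ $(p\in P)$ be as in Lemma 7. Let $r\in2^\omega$ code $F$ and the prewellorder of $\omega$ induced by $g$:
$$r(2\cdot\#s)=1\iff s\in F,\qquad r(2\langle m,k\rangle+1)=1\iff g(m)<g(k).$$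
Since $g$ is onto $\kappa$, the rank of $m$ in the relation $g(m)<g(k)$ is exactly $g(m)$: by induction the ranks of the predecessors of $m$ are exactly the ordinals below $g(m)$. So every transitive model of ZFC containing $r$ contains $g$ and $F$, and conversely.

Let $p\in P$. A transitive model of ZFC that includes $p$ and contains $r$ contains $g$, so it includes $p[g]$. It also contains $F$, so by Lemma 9, applied to $p[g]$ and $G_p$, it includes $p[g][F]=p[g][G_p]$. Conversely $r\in p[g][G_p]$. Hence
$$p[r]=p[g][F]=p[g][G_p]\quad\text{for every }p\in P, \tag{3}$$
and this is a set-forcing extension of $p$, namely by the two-step iteration of $\mathrm{Col}(\omega,\kappa)$ and the poset $Q$ of the extension. Let $K=U[r]$. By (3) for $p=U$, it equals $U[g][G_U]$; it is a countable transitive model of ZFC of height $\alpha$ and a set-forcing extension of $U$. For $p\in P$, the model $p[r]$ has height $\alpha$, includes $U\cup p$ and contains $r$; so $p\cup K\subseteq p[r]$, and $p[r]$ amalgamates $K$ and $p$. Finally, if a transitive model $W$ of ZFC of height $\alpha$ included $n\cup K$ for some $n\in N$, it would contain $g$ and $F$, contradicting Lemma 7(3). So $K$ amalgamates with no $n\in N$.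

**Step 3: $\omega_1$ many.** We repeat Step 2, each time adding the earlier solutions to the forbidden models. By recursion on $\xi<\omega_1$, apply Step 2 to $P$ and the set $N\cup\{K_\eta:\eta<\xi\}$, and call the result $K_\xi=U[r_\xi]$, with the associated $g_\xi$ and $F_\xi$. To see that this is allowed, note that the set is countable, since $\xi<\omega_1$, and consists of countable transitive models of ZFC of height $\alpha$. It satisfies $(*)$ with the same $\kappa$: for $\eta<\xi$ the set $\{\#s:s\in F_\eta\}\subseteq\omega\subseteq\kappa$ is an element of $K_\eta$. It is in no $p\in P$, since otherwise $F_\eta\in p\subseteq p[g_\eta]$, contradicting Lemma 10 for $M=p[g_\eta]$. By Step 2 we have clauses 1 and 2, and $K_\xi$ does not amalgamate with $K_\eta$ for $\eta<\xi$. As amalgamation is symmetric, clause 3 follows.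

**Step 4: the case $A_n\subseteq\omega$.** Here no collapse is needed, and the forcing is mild. Let $a_n$ be the characteristic function of $A_n$. Then $a_n\notin p$ for all $p\in P$. Apply Lemma 4 directly to the models $p\in P$ (with $U\in P$ as in Step 1), to the distinct reals among the $a_n$, and to $z$. We get $F$ and filters $G_p$ that are $Q_p$-generic over $p$. Let $r$ be the characteristic function of $\{\#s:s\in F\}$. By Lemma 9 with $M=p$, we have $p[r]=p[F]=p[G_p]$ for each $p\in P$. So $K=U[r]=U[F]=U[G_U]$ is a $Q_U$-extension of $U$, and $p[r]$ is a set-forcing extension of $p$ of height $\alpha$ that includes $p\cup K$. If a transitive model $W$ of ZFC of height $\alpha$ included $n\cup K$, it would contain $a_n$ and $F$, hence $z$ by Lemma 4(2), contradicting (1). The recursion of Step 3 works as before: $\{\#s:s\in F_\eta\}$ is a subset of $\omega$ in $K_\eta$, and it is in no $p\in P$ by Lemma 10 with $M=p$. So all sets $A$ used remain subsets of $\omega$. This gives clauses 1–3 with every $K_\xi=U[F_\xi]$ a $Q_U$-extension of $U$.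

It remains to see that $Q_U$ is $\sigma$-centered in $U$. Any finitely many conditions $(F',X_1),\dots,(F',X_m)$ with the same first coordinate have the common extension $(F',X_1\cup\dots\cup X_m)$, as no string is added. There are only countably many possible first coordinates, namely the finite subsets of $2^{<\omega}$. So, in $U$, the pieces given by the first coordinates witness that $Q_U$ is $\sigma$-centered. Hence $Q_U$ is ccc in $U$ and preserves cardinals, and $K_\xi$ has the same cardinals as $U$. $\blacksquare$
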